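\title{The largest atom of a weighted sum of iid random vectors: a parity dichotomy}

\begin{abstract}
Let $X_1,\dots,X_n$ be independent identically distributed random vectors in $\mathbb{Z}^d$. We study the conjecture that, among all non-zero real weights $a_1,\dots,a_n$, the largest point probability of $a_1X_1+\dots+a_nX_n$ is maximized by weights in $\{-1,1\}$. The answer depends only on the parity of $n$. For $n=1$ and for even $n$ the conjecture holds; for even $n$, equal numbers of $+1$ and $-1$ are optimal for every distribution. For every odd $n\ge3$ and every $d\ge1$ it fails by an arbitrarily large factor, even if $\{-1,1\}^n$ is replaced by any finite set of weight vectors with non-zero entries. For $n=3$ we give an explicit counterexample.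
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For a random vector $Y$ in $\mathbb{R}^d$ let
\[
Q(Y)=\max_{x\in\mathbb{R}^d}\mathbb{P}(Y=x)
\]
be its largest atom. The maximum is attained, because at most $1/\varepsilon$ points carry mass at least $\varepsilon$. We use two properties of $Q$ freely: $Q(cY)=Q(Y)$ for real $c\ne0$, and $Q(Y)=\prod_\ell Q(Y^{(\ell)})$ if the coordinates $Y^{(\ell)}$ of $Y$ are independent.

Let $X_1,\dots,X_n$ be independent identically distributed (iid) random vectors. Which non-zero real weights $a_1,\dots,a_n$ make $Q(a_1X_1+\dots+a_nX_n)$ largest? An atom is large when many outcomes give the same value of the sum, and weights of different sizes tend to keep outcomes apart. If $X_j$ is uniform on $\{0,1\}$, the weights $1,2,4,\dots,2^{n-1}$ give $2^n$ distinct values and $Q=2^{-n}$, while the weights $1,\dots,1$ give $Q=\binom{n}{\lfloor n/2\rfloor}2^{-n}$. One guesses that weights of equal size are best, and after scaling only their signs remain to be chosen. This guess is the following conjecture, posed in \cite{JK}.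

\medskip
\noindent\textbf{Conjecture.} \emph{Let $n,d\ge1$ be integers and let $X_1,\dots,X_n$ be iid random vectors in $\mathbb{Z}^d$ with an arbitrary common distribution. Then there are weights $w_1,\dots,w_n\in\{-1,1\}$ such that for all non-zero real $a_1,\dots,a_n$ and all $x\in\mathbb{R}^d$,}
\begin{equation}\label{eq:conj}
\mathbb{P}(a_1X_1+\dots+a_nX_n=x)\le\max_{k\in\mathbb{Z}^d}\mathbb{P}(w_1X_1+\dots+w_nX_n=k).
\end{equation}
\medskip

The signs may depend on the distribution, and there are finitely many sign vectors, so the conjecture says that $Q(\sum_j a_jX_j)\le\max_{w\in\{-1,1\}^n}Q(\sum_j w_jX_j)$ for all non-zero $a_j$.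

The first two cases support it. For $n=1$ we have $Q(a_1X_1)=Q(X_1)$. For $n=2$, write $\mu(y)=\mathbb{P}(X_1=y)$. The map $y\mapsto(x-a_1y)/a_2$ is injective, so the Cauchy--Schwarz inequality gives
\[
\mathbb{P}(a_1X_1+a_2X_2=x)=\sum_{y\in\mathbb{Z}^d}\mu(y)\,\mu\Big(\frac{x-a_1y}{a_2}\Big)\le\sum_{y\in\mathbb{Z}^d}\mu(y)^2=\mathbb{P}(X_1-X_2=0),
\]
and the signs $(1,-1)$ work for every distribution. For $n=3$ no single sign pattern does. Up to order and a global sign the patterns are $(1,1,1)$ and $(1,1,-1)$. If $X_j$ is uniform on $\{1,10,100,1000\}$, then $X_1+X_2+X_3$ determines the multiset $\{X_1,X_2,X_3\}$ and its largest atom is $6/64$, while $X_1+X_2-X_3=1$ for the seven outcomes with $X_1=1$, $X_2=X_3$ or $X_2=1$, $X_1=X_3$; here $(1,1,-1)$ is better. For the variable $U$ of Section~\ref{sec:coin} the pattern $(1,1,1)$ is better. In fact, for $n=3$ both patterns can lose at once.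

\begin{theorem}\label{thm:three}
For every $d\ge1$ there is a finitely supported distribution on $\mathbb{Z}^d$ such that, for $X_1,X_2,X_3$ iid with this distribution,
\[
\mathbb{P}(X_1-X_2+13^{50}X_3=0)>\max_{w\in\{-1,1\}^3}\ \max_{k\in\mathbb{Z}^d}\mathbb{P}(w_1X_1+w_2X_2+w_3X_3=k).
\]
\end{theorem}

The contrast between $n=2$ and $n=3$ persists for all $n$. For iid random vectors $X_1,X_2,\dots$ and $m\ge1$ put
\[
\pi_{2m}=\mathbb{P}(X_1+\dots+X_m-X_{m+1}-\dots-X_{2m}=0),\qquad \pi_0=1 .
\]

\begin{theorem}\label{thm:even}
Let $n=2m$ be even and let $X_1,\dots,X_n$ be iid random vectors in $\mathbb{R}^d$ with an arbitrary distribution. For all non-zero real $a_1,\dots,a_n$ and all $x\in\mathbb{R}^d$,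
\[
\mathbb{P}(a_1X_1+\dots+a_nX_n=x)\le\pi_n .
\]
\end{theorem}

\begin{theorem}\label{thm:odd}
Let $n\ge3$ be odd and $d\ge1$. Let $F\subset(\mathbb{R}\setminus\{0\})^n$ be a finite non-empty set and let $K<\infty$. There are a finitely supported distribution on $\mathbb{Z}^d$ and non-zero integers $a_1,\dots,a_n$ such that, for $X_1,\dots,X_n$ iid with this distribution,
\[
\mathbb{P}(a_1X_1+\dots+a_nX_n=0)>K\max_{f\in F}\ \max_{x\in\mathbb{R}^d}\mathbb{P}(f_1X_1+\dots+f_nX_n=x).
\]
\end{theorem}

Thus for odd $n\ge3$ the inequality \eqref{eq:conj} is repaired neither by a constant factor nor by replacing $\{-1,1\}^n$ with another finite set of weight vectors whose entries are all non-zero. Remark~\ref{rem:zero} shows that the last condition cannot be dropped.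

\begin{corollary}\label{cor:class}
For each $d\ge1$, the conjecture holds for a given $n$ if and only if $n=1$ or $n$ is even.
\end{corollary}

\begin{proof}
The case $n=1$ was treated above. For even $n$, Theorem~\ref{thm:even} gives \eqref{eq:conj} with $n/2$ weights $+1$ and $n/2$ weights $-1$. For odd $n\ge3$, apply Theorem~\ref{thm:odd} with $F=\{-1,1\}^n$ and $K=1$.
\end{proof}

Section~\ref{sec:even} proves Theorem~\ref{thm:even}, which also supplies the non-strict upper bounds in the counterexamples. Section~\ref{sec:coin} isolates the parity obstruction in a computation with three summands. Section~\ref{sec:mix} turns it into an iid example and proves Theorem~\ref{thm:three}, and Section~\ref{sec:odd} proves Theorem~\ref{thm:odd}.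

\section{Even $n$: H\"older's inequality}\label{sec:even}

The weights are arbitrary reals, so the weighted sum need not live on a lattice, and Fourier inversion over a torus is not available. Averaging over large cubes replaces it. For a bounded measurable $g:\mathbb{R}^d\to\mathbb{C}$ and $T>0$ let
\[
\mathcal{A}_T\,g=(2T)^{-d}\int_{[-T,T]^d}g(s)\,ds ,
\]
an integral with respect to a probability measure. The characteristic function of a random vector $Y$ is $\varphi_Y(s)=\mathbb{E}e^{i\langle s,Y\rangle}$. It is multiplicative over independent sums, $\varphi_{cY}(s)=\varphi_Y(cs)$ for real $c$, and $\varphi_{-Y}=\overline{\varphi_Y}$. For every random vector $Y$ in $\mathbb{R}^d$ and every $x$,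
\begin{equation}\label{eq:inv}
\mathbb{P}(Y=x)=\lim_{T\to\infty}\mathcal{A}_T\big[e^{-i\langle s,x\rangle}\varphi_Y(s)\big].
\end{equation}
Indeed, by Fubini's theorem the average equals $\mathbb{E}\,D_T(Y-x)$, where
\[
D_T(y)=\mathcal{A}_T\big[e^{i\langle s,y\rangle}\big]=\prod_{\ell=1}^d\frac{\sin Ty_\ell}{Ty_\ell}
\]
and a factor with $y_\ell=0$ is read as $1$. Since $|D_T|\le1$, $D_T(0)=1$ and $D_T(y)\to0$ for $y\neq0$, dominated convergence gives \eqref{eq:inv}.

Let $\varphi$ be the characteristic function of $X_1$; that of $\sum_ja_jX_j$ is $\prod_j\varphi(a_js)$. H\"older's inequality for $n$ functions, each with exponent $n$, separates the weights from one another: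
\begin{equation}\label{eq:holder}
\Big|\mathcal{A}_T\Big[e^{-i\langle s,x\rangle}\prod_{j=1}^n\varphi(a_js)\Big]\Big|\le\prod_{j=1}^n\big(\mathcal{A}_T|\varphi(a_js)|^n\big)^{1/n}.
\end{equation}
By \eqref{eq:inv} the left side tends to $\mathbb{P}(\sum_ja_jX_j=x)$. On the right, even powers of $|\varphi|$ have a probabilistic meaning. For $a\ne0$ and $m\ge1$, the function $|\varphi(as)|^{2m}=\varphi(as)^m\,\overline{\varphi(as)}^{\,m}$ is the characteristic function of $aB$ with $B=X_1+\dots+X_m-X_{m+1}-\dots-X_{2m}$. Hence \eqref{eq:inv} gives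
\begin{equation}\label{eq:evenpower}
\lim_{T\to\infty}\mathcal{A}_T|\varphi(as)|^{2m}=\mathbb{P}(aB=0)=\pi_{2m},
\end{equation}
where the last equality is the only use of $a\ne0$. For $m=0$, with $|\varphi|^0=1$, both ends of \eqref{eq:evenpower} equal $1$.

\begin{proof}[Proof of Theorem~\ref{thm:even}]
Let $T\to\infty$ in \eqref{eq:holder}. By \eqref{eq:evenpower}, each of the $n$ factors on the right tends to $\pi_n^{1/n}$.
\end{proof}

For odd $n$ one can interpolate between the neighboring even powers.

\begin{proposition}\label{prop:oddbound}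
Let $n$ be odd and let $X_1,X_2,\dots$ be iid random vectors in $\mathbb{R}^d$. For all non-zero real $a_1,\dots,a_n$ and all $x\in\mathbb{R}^d$,
\[
\mathbb{P}(a_1X_1+\dots+a_nX_n=x)\le\sqrt{\pi_{n-1}\pi_{n+1}} .
\]
\end{proposition}

\begin{proof}
Write $|\varphi|^n=|\varphi|^{(n-1)/2}|\varphi|^{(n+1)/2}$. The Cauchy--Schwarz inequality gives
\[
\mathcal{A}_T|\varphi(a_js)|^n\le\big(\mathcal{A}_T|\varphi(a_js)|^{n-1}\big)^{1/2}\big(\mathcal{A}_T|\varphi(a_js)|^{n+1}\big)^{1/2},
\]
and the right side tends to $\sqrt{\pi_{n-1}\pi_{n+1}}$ by \eqref{eq:evenpower}. Insert this in \eqref{eq:holder} and let $T\to\infty$.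
\end{proof}

\begin{remark}\label{rem:positive}
If $\varphi\ge0$, for instance if $X_1$ is the difference of two iid vectors, then for every $n$ the function $|\varphi(as)|^n=\varphi(as)^n$ is the characteristic function of $a(X_1+\dots+X_n)$. The proof of Theorem~\ref{thm:even} then bounds every atom by $\mathbb{P}(X_1+\dots+X_n=0)$, and \eqref{eq:conj} holds with all signs $+1$. A counterexample must therefore use the phase of $\varphi$. With $r$ plus signs the characteristic function is $\varphi^r\,\overline{\varphi}^{\,n-r}$; the phases cancel completely when $r=n-r$, which is impossible for odd $n$.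
\end{remark}

\section{A biased coin, doubled in two ways}\label{sec:coin}

Remark~\ref{rem:positive} suggests a pair of variables $U$ and $W$ whose characteristic functions have the same modulus, that of $W$ being non-negative and that of $U$ having a phase. An odd number of signed copies of $U$ should then concentrate worse than an even, balanced number of copies of $U$ together with one copy of $W$. Such a pair is obtained by adding and subtracting two copies of one variable.

Let $V$ be a biased coin, $\mathbb{P}(V=0)=\frac23$ and $\mathbb{P}(V=1)=\frac13$, with generating function $\mathbb{E}z^V=(2+z)/3$ and characteristic function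
\[
v(\theta)=\frac{2+e^{i\theta}}{3},\qquad |v(\theta)|^2=\frac{5+4\cos\theta}{9}>0 .
\]
Let $V'$ be an independent copy of $V$. A \emph{$U$-variable} is distributed as $V+V'$; it takes values in $\{0,1,2\}$ and has characteristic function $v^2$. A \emph{$W$-variable} is distributed as $V-V'$; it takes each of the values $-1,0,1$ with positive probability, is symmetric, and has characteristic function $|v|^2$. The bias is needed: for a fair coin $1-V'$ has the law of $V'$, so $W$ would have the law of $U-1$ and the two variables would differ only by a translation. Throughout, $U_1,U_2,\dots,W_1,W_2,\dots$ are independent $U$- and $W$-variables. For $k\ge1$ put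
\[
J_k=\mathbb{P}(W_1+\dots+W_k=0).
\]
The sum $W_1+\dots+W_k$ consists of $k$ coins with sign $+$ and $k$ coins with sign $-$. So $J_k$ is the number $\pi_{2k}$ for the coin, and it is the sum of the squares of the coefficients of $((2+z)/3)^k$. From $(2+z)^2=4+4z+z^2$ and $(2+z)^3=8+12z+6z^2+z^3$ we get
\[
J_1=\frac{4+1}{9}=\frac59,\qquad J_2=\frac{16+16+1}{81}=\frac{33}{81},\qquad J_3=\frac{64+144+36+1}{729}=\frac{245}{729}.
\]

\begin{lemma}\label{lem:ceiling}
\emph{(a)} For $k\ge1$ and non-zero reals $f_1,\dots,f_k$ we have $Q(\sum_{j=1}^kf_jU_j)\le J_k$ and $Q(\sum_{j=1}^kf_jW_j)\le J_k$.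

\emph{(b)} For $n=2m+1$, $\mathbb{P}(U_1+\dots+U_m-U_{m+1}-\dots-U_{2m}+W_n=0)=J_n$.
\end{lemma}

\begin{proof}
(a) Write $U_j=V_j+V_j'$ and $W_j=V_j-V_j'$ with independent coins. Both sums are weighted sums of $2k$ iid coins with non-zero weights $\pm f_j$, and Theorem~\ref{thm:even} bounds their atoms by $\pi_{2k}=J_k$.

(b) The sum consists of $2m+1$ coins with sign $+$ and $2m+1$ coins with sign $-$, so it has the law of $W_1+\dots+W_n$.
\end{proof}

This is the parity obstruction. A signed sum of $n$ variables of the two kinds is a signed sum of $2n$ coins, and the ceiling $J_n$ is reached when $n$ coins have each sign. A signed sum of $U$-variables has an even number of coins of each sign, so it cannot be balanced when $n$ is odd. One $W$-variable restores the balance.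

Take $n=3$. The sum $U_1+U_2+U_3$ has generating function $(2+z)^6/729$, and
\[
(2+z)^6=64+192z+240z^2+160z^3+60z^4+12z^5+z^6 .
\]
Since $\mathbb{E}z^{-U_3}=z^{-2}(1+2z)^2/9$, the sum $U_1+U_2-U_3$ has generating function $z^{-2}(2+z)^4(1+2z)^2/729$, and
\begin{align*}
(2+z)^4(1+2z)^2&=(16+32z+24z^2+8z^3+z^4)(1+4z+4z^2)\\
&=16+96z+216z^2+232z^3+129z^4+36z^5+4z^6 .
\end{align*}
Together with Lemma~\ref{lem:ceiling} and the symmetry of $W$ this gives the following largest atoms.
\begin{center}
\begin{tabular}{l|cccc}
sum & $U_1+U_2+U_3$ & $U_1+U_2-U_3$ & $\pm W_1\pm W_2\pm W_3$ & $U_1-U_2+W_3$\\ \hline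
$729\,Q$ & $240$ & $232$ & $245$ & $245$
\end{tabular}
\end{center}
Up to order and a global sign the first two columns cover all sign patterns, so
\begin{equation}\label{eq:240}
Q(w_1U_1+w_2U_2+w_3U_3)\le\frac{240}{729}<\frac{245}{729}=J_3\qquad\text{for all } w\in\{-1,1\}^3 .
\end{equation}

The sum $U_1-U_2+W_3$ is not a sum of identically distributed terms. To make the terms identically distributed, let each $X_j$ be of type $U$ with probability $p$ and of type $W$ with probability $q=1-p$, where $q$ is the smaller. Three difficulties arise, and each dictates one feature of the construction.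

First, if the two types took values in the same coordinate, the signs $(1,-1,1)$ would produce $U_1-U_2+W_3$ themselves. So the types are placed in separate blocks of coordinates. When the types are mixed, a signed sum must then hit its target in both blocks, which for $n=3$ has probability at most $J_1J_2=165/729$.

Second, a weight that is not a sign must be able to carry the $W$-block onto the $U$-block. Multiplying a vector by a scalar does not move coordinates. It does so once the vector is read as the string of digits of an integer in a base $M$: multiplication by a power of $M$ shifts the string.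

Third, the gap between $240$ and $245$ is small compared with the cost $p^2q$ of prescribing the types. It is amplified by giving each block $N$ independent coordinates: atoms are raised to the power $N$, while the probabilities of the types do not change. For large $N$ only the configurations that reach the ceiling $J_3^N$ matter. Signs reach it only when all three types are $W$, with probability $q^3$; the shifting weight reaches it with probability $p^2q$.

\section{The two-block mixture and the case $n=3$}\label{sec:mix}

It suffices to prove Theorems~\ref{thm:three} and~\ref{thm:odd} for $d=1$. Given an integer-valued $X$, the vector $Xe_1\in\mathbb{Z}^d$, with $e_1$ the first basis vector, has weighted sums $(\sum_jf_jX_j)e_1$, whose atoms are those of $\sum_jf_jX_j$ placed on the line $\mathbb{R}e_1$.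

Fix an odd $n=2m+1\ge3$, integers $N\ge1$ and $M\ge2$, and $p\in(0,1)$, $q=1-p$. Define the linear map $\Lambda_M:\mathbb{R}^N\times\mathbb{R}^N\to\mathbb{R}$ by
\[
\Lambda_M(\xi,\eta)=\sum_{\ell=1}^N\xi_\ell M^{\ell-1}+\sum_{\ell=1}^N\eta_\ell M^{N+\ell-1}.
\]
The entries of $\xi$ form the low block of digits and those of $\eta$ the high block, and
\begin{equation}\label{eq:shift}
M^N\Lambda_M(\xi,0)=\Lambda_M(0,\xi).
\end{equation}
Let $\mathbf{U}_1,\dots,\mathbf{U}_n$ and $\mathbf{W}_1,\dots,\mathbf{W}_n$ be independent random vectors in $\mathbb{Z}^N$, where the coordinates of each $\mathbf{U}_j$ are iid $U$-variables and those of each $\mathbf{W}_j$ are iid $W$-variables. Independently of these vectors and of each other, assign to each index $j$ the type $U$ with probability $p$ and the type $W$ with probability $q$, and put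
\[
X_j=\begin{cases}\Lambda_M(0,\mathbf{U}_j)&\text{if $j$ has type $U$},\\ \Lambda_M(\mathbf{W}_j,0)&\text{if $j$ has type $W$}.\end{cases}
\]
Then $X_1,\dots,X_n$ are iid, integer-valued and finitely supported. For $f\in(\mathbb{R}\setminus\{0\})^n$ and $S\subset\{1,\dots,n\}$ let
\[
L_{f,S}=\sum_{j\notin S}f_j\mathbf{W}_j,\qquad H_{f,S}=\sum_{j\in S}f_j\mathbf{U}_j ,
\]
and let $R_{f,S}\subset\mathbb{R}^{2N}$ be the finite set of values of the pair $(L_{f,S},H_{f,S})$; it does not depend on $M$. We call $M$ \emph{separating for $f$} if $\Lambda_M$ is injective on $R_{f,S}$ for every $S$. Finally put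
\[
\alpha(f)=Q\Big(\sum_{j=1}^nf_jU_j\Big),\qquad \beta=\max_{1\le k\le n-1}J_kJ_{n-k}.
\]

\begin{proposition}\label{prop:mix}
\emph{(a)} Let $a=(1,\dots,1,-1,\dots,-1,M^N)$, with $m$ entries $1$ and $m$ entries $-1$. Then
\[
\mathbb{P}(a_1X_1+\dots+a_nX_n=0)\ge p^{n-1}q\,J_n^N .
\]
\emph{(b)} If $f\in(\mathbb{R}\setminus\{0\})^n$ and $M$ is separating for $f$, then
\[
Q(f_1X_1+\dots+f_nX_n)\le p^n\alpha(f)^N+q^nJ_n^N+(1-p^n-q^n)\beta^N .
\]
\end{proposition}

\begin{proof}
(a) With probability $p^{n-1}q$ the indices $1,\dots,n-1$ have type $U$ and the index $n$ has type $W$. On this event, linearity and \eqref{eq:shift} give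
\[
\sum_ja_jX_j=\Lambda_M\big(0,\ \mathbf{U}_1+\dots+\mathbf{U}_m-\mathbf{U}_{m+1}-\dots-\mathbf{U}_{2m}+\mathbf{W}_n\big).
\]
The vector on the right is independent of the types, its $N$ coordinates are independent, and each vanishes with probability $J_n$ by Lemma~\ref{lem:ceiling}(b).

(b) Fix $x\in\mathbb{R}$ and condition on the set $S$ of indices of type $U$. Then $\sum_jf_jX_j=\Lambda_M(L_{f,S},H_{f,S})$. At most one point of $R_{f,S}$ is mapped to $x$, and $L_{f,S}$, $H_{f,S}$ are independent of each other and of the types, so the conditional probability of $\sum_jf_jX_j=x$ is at most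
\[
Q(L_{f,S})\,Q(H_{f,S})=\Big[Q\Big(\sum_{j\notin S}f_jW_j\Big)\,Q\Big(\sum_{j\in S}f_jU_j\Big)\Big]^N ,
\]
where an empty sum has $Q=1$. If $S=\{1,\dots,n\}$, which has probability $p^n$, the bracket is $\alpha(f)$. If $S=\emptyset$, which has probability $q^n$, it is at most $J_n$ by Lemma~\ref{lem:ceiling}(a). Otherwise $1\le|S|\le n-1$ and the same lemma bounds it by $J_{n-|S|}J_{|S|}\le\beta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Take $n=3$, $N=50$, $M=13$, $p=\frac23$, $q=\frac13$, so that $a=(1,-1,13^{50})$.

The base $13$ is separating for every $w\in\{-1,1\}^3$. The entries of a point of $R_{w,S}$ are signed sums of at most three numbers of absolute value at most $2$, hence integers in $[-6,6]$. The difference $\delta\in\mathbb{Z}^{100}$ of two distinct points has entries of absolute value at most $12$. Let $\ell_0$ be the least index with $\delta_{\ell_0}\ne0$. If $\sum_\ell\delta_\ell13^{\ell-1}=0$, then dividing by $13^{\ell_0-1}$ and reducing modulo $13$ shows that $13$ divides $\delta_{\ell_0}$, which is impossible.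

We have $\alpha(w)\le240/729$ by \eqref{eq:240} and $\beta=J_1J_2=165/729$, so $\alpha(w)/J_3\le48/49$ and $\beta/J_3=33/49$. The three probabilities in Proposition~\ref{prop:mix}(b) are $\frac{8}{27}$, $\frac1{27}$ and $\frac{18}{27}$. Hence
\[
\frac{27\,Q(w_1X_1+w_2X_2+w_3X_3)}{J_3^{50}}\le8\Big(\frac{48}{49}\Big)^{50}+1+18\Big(\frac{33}{49}\Big)^{50}.
\]
From $1-t\le e^{-t}$ we get $(48/49)^{50}\le e^{-50/49}<e^{-1}<0.368$. From $33/49<0.7$ and $0.7^2<\frac12$ we get $18\,(33/49)^{50}<18\cdot2^{-25}<10^{-5}$. The right side is therefore less than $2.944+1+10^{-5}<4$. On the other hand $p^2q=\frac4{27}$, and Proposition~\ref{prop:mix}(a) gives $27\,\mathbb{P}(X_1-X_2+13^{50}X_3=0)/J_3^{50}\ge4$.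
\end{proof}

\section{Odd $n$ and arbitrary finite sets of weights}\label{sec:odd}

Proposition~\ref{prop:mix} is useful when $\alpha(f)$ and $\beta$ are strictly smaller than $J_n$, for then the first and third terms in (b) are negligible for large $N$. For $n=3$ and signs we computed these numbers. In general the strict inequalities need a proof, and the one for $\alpha(f)$ amounts to excluding equality in Lemma~\ref{lem:ceiling}(a).

\begin{lemma}\label{lem:strict}
\emph{(a)} $J_kJ_{n-k}<J_n$ for $1\le k\le n-1$.

\emph{(b)} If $n$ is odd and $f_1,\dots,f_n$ are non-zero reals, then $Q(\sum_{j=1}^nf_jU_j)<J_n$.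
\end{lemma}

\begin{proof}
(a) The product $J_kJ_{n-k}$ is the probability that $W_1+\dots+W_k=0$ and $W_{k+1}+\dots+W_n=0$. This event is contained in $\{W_1+\dots+W_n=0\}$. The outcome $W_1=1$, $W_n=-1$, $W_j=0$ for $1<j<n$ has positive probability and lies in the second event but not in the first.

(b) There are two sources of loss: weights of unequal size lose in the modulus of the characteristic function, and weights of equal size lose in its phase.

\emph{Case 1: the $|f_j|$ are not all equal.} A trigonometric polynomial is a finite sum $h(\theta)=\sum_\lambda c_\lambda e^{i\lambda\theta}$ over distinct real $\lambda$. Since $\mathcal{A}_T[e^{i\mu\theta}]\to0$ for $\mu\ne0$, the mean $\mathcal{A}h=\lim_{T\to\infty}\mathcal{A}_Th$ exists and $c_\lambda=\mathcal{A}[he^{-i\lambda\theta}]$. If $h\ge0$, then $|c_\lambda|\le\mathcal{A}h$ for every $\lambda$; so a non-negative trigonometric polynomial with mean zero vanishes identically.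

Put $g_j(\theta)=|v(f_j\theta)|^2=(5+4\cos f_j\theta)/9$ and
\[
h=\frac1n\sum_{j=1}^ng_j^n-\prod_{j=1}^ng_j .
\]
This is a trigonometric polynomial. The inequality of arithmetic and geometric means, applied to the positive numbers $g_1(\theta)^n,\dots,g_n(\theta)^n$, gives $h(\theta)\ge0$, with equality only if all $g_j(\theta)$ coincide. The function $g_j^n$ is the characteristic function of $f_j(W_1+\dots+W_n)$, so $\mathcal{A}[g_j^n]=J_n$ by \eqref{eq:inv} and $f_j\ne0$. The characteristic function $\prod_jv(f_j\theta)^2$ of $\sum_jf_jU_j$ has modulus $\prod_jg_j$. Therefore \eqref{eq:inv} gives, for every $x$,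
\[
\mathbb{P}\Big(\sum_jf_jU_j=x\Big)\le\mathcal{A}\Big[\prod_jg_j\Big]=J_n-\mathcal{A}h .
\]
If $\mathcal{A}h=0$, then $h\equiv0$, so $\cos f_j\theta=\cos f_1\theta$ for all $\theta$ and $j$, and the second derivative at $0$ gives $f_j^2=f_1^2$. This is excluded, so $\mathcal{A}h>0$.

\emph{Case 2: all $|f_j|$ are equal.} Dividing by the common value, we may assume $f_j=\pm1$, with $r$ plus signs. Put $s=2r-n$. It is odd, hence non-zero, and after negating all $f_j$ if necessary $s>0$. The sum is integer-valued with characteristic function
\[
v^{2r}\,\overline{v}^{\,2(n-r)}=|v|^{2n}(v/\overline{v})^s .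
\]
For an integer-valued variable $Y$ and $k\in\mathbb{Z}$, Fourier inversion reads $\mathbb{P}(Y=k)=\frac1{2\pi}\int_0^{2\pi}\varphi_Y(\theta)e^{-ik\theta}\,d\theta$; in particular $J_n=\frac1{2\pi}\int_0^{2\pi}|v|^{2n}\,d\theta$. With $\psi(\theta)=(v/\overline{v})^se^{-ik\theta}$, a continuous function of modulus $1$, we obtain
\[
J_n-\mathbb{P}\Big(\sum_jf_jU_j=k\Big)=\frac1{2\pi}\int_0^{2\pi}|v|^{2n}\,(1-\mathrm{Re}\,\psi)\,d\theta .
\]
The integrand is continuous and non-negative, and $|v|>0$. If the integral vanishes, then $\mathrm{Re}\,\psi\equiv1$ and hence $\psi\equiv1$. With $z=e^{i\theta}$ we have $v/\overline{v}=(2+z)/(2+z^{-1})=z(2+z)/(1+2z)$, so $\psi\equiv1$ means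
\[
(2+z)^s=z^{k-s}(1+2z)^s\qquad\text{for all } |z|=1 .
\]
Two rational functions that agree at infinitely many points are equal. At $z=-2$ the left side is $0$ and the right side is $(-2)^{k-s}(-3)^s\ne0$, a contradiction. So every atom, and in particular the largest, is smaller than $J_n$.
\end{proof}

Oddness of $n$ enters Lemma~\ref{lem:strict} only through $s\ne0$. For even $n$ and balanced signs, $\sum_jf_jU_j$ has $n$ coins of each sign and vanishes with probability exactly $J_n$.

\begin{proof}[Proof of Theorem~\ref{thm:odd}]
Let $d=1$. We choose the parameters in the order $q$, $N$, $M$. Since $F$ is finite, Lemma~\ref{lem:strict} shows that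
\[
\rho=\max_{f\in F}\frac{\alpha(f)}{J_n}<1,\qquad \sigma=\frac{\beta}{J_n}<1 ,
\]
and these numbers depend only on $F$ and $n$. Since $n\ge3$, the ratio $(p/q)^{n-1}$ with $p=1-q$ tends to infinity as $q\to0$; choose $q\in(0,1)$ with $(p/q)^{n-1}>2K$. Then choose $N$ with $\rho^N+\sigma^N<q^n$.

The weights $f_j$ are real, so the divisibility argument used for $M=13$ does not apply, and we choose $M$ by avoiding roots. Let $\delta\in\mathbb{R}^{2N}$ be the difference of two distinct points of some $R_{f,S}$. Then $t\mapsto\sum_{\ell=1}^{2N}\delta_\ell t^{\ell-1}$ is a non-zero polynomial, which has finitely many roots, and its value at $t=M$ is $\Lambda_M(\delta)$. There are finitely many such $\delta$ as $f$ ranges over $F$ and $S$ over the subsets of $\{1,\dots,n\}$. An integer $M\ge2$ that is a root of none of these polynomials is separating for every $f\in F$.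

Let $X_1,\dots,X_n$ and $a$ be as in Proposition~\ref{prop:mix}; the $a_j$ are non-zero integers. For every $f\in F$, part (b) gives
\[
0<Q\Big(\sum_jf_jX_j\Big)\le J_n^N\big(\rho^N+q^n+\sigma^N\big)<2q^nJ_n^N .
\]
With part (a),
\[
\frac{\mathbb{P}(\sum_ja_jX_j=0)}{\max_{f\in F}Q(\sum_jf_jX_j)}>\frac{p^{n-1}q}{2q^n}=\frac12\Big(\frac pq\Big)^{n-1}>K .\qedhere
\]
\end{proof}

\begin{remark}\label{rem:zero}
Both hypotheses on $F$ are needed. Finiteness was used for $\rho<1$ and for the choice of $M$; if $F$ contained every vector of non-zero integers, it would contain $a$, and the inequality would be impossible for $K\ge1$. The condition that all entries be non-zero was used in Lemmas~\ref{lem:ceiling} and~\ref{lem:strict}, and without it the theorem is false. Let $n\ge3$ be odd and let $a_1,\dots,a_n$ be non-zero. Conditioning on $X_n$ and applying Theorem~\ref{thm:even} to the first $n-1$ terms gives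
\[
\mathbb{P}\Big(\sum_{j=1}^na_jX_j=x\Big)\le Q\Big(\sum_{j=1}^{n-1}a_jX_j\Big)\le\pi_{n-1},
\]
and $\pi_{n-1}$ is the atom at $0$ for the weight vector $(1,\dots,1,-1,\dots,-1,0)$ with $(n-1)/2$ entries of each sign. So \eqref{eq:conj} holds for every $n$ if the weights $w_j$ may be taken in $\{-1,0,1\}$ with not all of them zero. Conditioning on two variables in the same way gives $\pi_{n+1}\le\pi_{n-1}$, so Proposition~\ref{prop:oddbound} is at least as strong as the bound $\pi_{n-1}$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{JK}
Tomas Ju\v{s}kevi\v{c}ius and Valentas Kurauskas,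
\emph{On Littlewood-Offord theory for arbitrary distributions},
arXiv:1912.08770 (2019).

\end{thebibliography}
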